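# Adding a set to a null set: when can the sum be non-measurable?

## Sums, null sets, covering numbers, Liouville numbers

Throughout, $\lambda$ is Lebesgue measure on $\mathbb R$ and $\mathfrak c=2^{\aleph_0}$. We fix the notions first, each with an example, and then ask the question.

**Definition (algebraic sum).** For $A,B\subseteq\mathbb R$ put $A+B=\{a+b: a\in A,\ b\in B\}$. Equivalently, $A+B=\bigcup_{b\in B}(A+b)$ is a union of translates of $A$.

*Example.* If $C$ is Cantor's ternary set, then $C+C=[0,2]$. Indeed, for $y\in[0,2]$ write $y/2=\sum_i e_i3^{-i}$ with $e_i\in\{0,1,2\}$, and write $e_i=(a_i+b_i)/2$ with $a_i,b_i\in\{0,2\}$. Then $y=\sum a_i3^{-i}+\sum b_i3^{-i}$. So the sum of two null sets can be an interval.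

**Definition (null, nonnull, conull, inner measure).** A set is *null* if it has measure zero, *nonnull* if its outer measure is positive, and *conull* if its complement is null. The *inner measure* of a set is the supremum of the measures of its closed subsets. A measurable set of inner measure $0$ is null.

*Example.* Let $B_0\subseteq[0,1]$ contain exactly one point of each coset of $\mathbb Q$ (a Vitali set). Countably many translates of $B_0$ cover $\mathbb R$, so $B_0$ is nonnull. If $F\subseteq B_0$ is closed with $\lambda(F)>0$, the sets $F+q$ with $q\in\mathbb Q\cap[0,1]$ are infinitely many disjoint subsets of $[0,2]$ of the same positive measure, which is impossible. So $B_0$ has inner measure $0$ and is not measurable.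

**Definition (covering numbers).** Let $\mathcal N$ and $\mathcal M$ be the ideals of null and of meager sets. For $\mathcal I\in\{\mathcal N,\mathcal M\}$, $\operatorname{cov}(\mathcal I)$ is the least number of sets from $\mathcal I$ whose union is $\mathbb R$.

*Example.* Singletons are null and meager, so both numbers are at most $\mathfrak c$. Countably many null sets do not cover $\mathbb R$, and by Baire's theorem neither do countably many meager sets. So both numbers are at least $\aleph_1$, and under CH both equal $\mathfrak c$. Under Martin's Axiom (MA) the union of fewer than $\mathfrak c$ null sets is null, a textbook fact, so $\operatorname{cov}(\mathcal N)=\mathfrak c$ again.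

**Definition (Liouville numbers).** $\mathbb L$ is the set of irrational $x$ such that for every $m$ there are integers $p$ and $q\ge 2$ with $|x-p/q|<q^{-m}$.

*Example.* $x=\sum_{n\ge1}10^{-n!}$ is in $\mathbb L$. Its decimal expansion is not eventually periodic, so $x$ is irrational. With $q=10^{n!}$ and the $n$th partial sum as $p/q$, the error is less than $2\cdot10^{-(n+1)!}=2\cdot 10^{-n!}\,10^{-n\cdot n!}<q^{-n}$.

We need four properties of $\mathbb L$. Put $U_m=\bigcup_{q\ge2}\bigcup_{p\in\mathbb Z}(p/q-q^{-m},\,p/q+q^{-m})$, so that $\mathbb L=(\mathbb R\setminus\mathbb Q)\cap\bigcap_mU_m$.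

* *$\mathbb L$ is a dense $G_\delta$.* Each $U_m$ is open and contains $\mathbb Q$ (an integer $p$ is $2p/2$), hence is dense. So is each $\mathbb R\setminus\{r\}$ with $r\in\mathbb Q$. Apply Baire's theorem.
* *$\mathbb L$ is nonempty*, by the example.
* *$\mathbb L$ is null.* Fix $M\ge1$ and $m\ge3$. An interval of $U_m$ with denominator $q$ that meets $[-M,M]$ has $|p|\le(M+1)q$, so there are at most $(2M+3)q$ of them, each of length $2q^{-m}$. So $\mathbb L\cap[-M,M]$ is covered by intervals of total length at most
$$2(2M+3)\sum_{q\ge2}q^{1-m}\le 2(2M+3)\,2^{3-m}\sum_{q\ge2}q^{-2},$$
which tends to $0$ as $m\to\infty$.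
* *$\mathbb L+\mathbb Q=\mathbb L$.* Let $x\in\mathbb L$, let $s/t$ be rational with $t\ge1$, and let $m$ be given. Choose $n\ge m+m\log_2t$ and $p,q$ with $q\ge2$ and $|x-p/q|<q^{-n}$. Then $q^n\ge q^m\,2^{m\log_2 t}=(qt)^m$, so
$$\left|x+\tfrac st-\tfrac{pt+sq}{qt}\right|<q^{-n}\le(qt)^{-m}.$$
Hence $x+s/t\in\mathbb L$. The other inclusion holds because $0\in\mathbb Q$.

Here is the question. It was posed by Sergei Akbarov, is sometimes called the Akbarov Problem, and is stated as an open problem in Ziemowit Kostana, "Non-meagre subgroups of reals disjoint with meagre sets", arXiv:1801.04176 (2018).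

> Let $A\subseteq\mathbb R$ be a nonempty null set. Does there exist a set $B\subseteq\mathbb R$ such that $A+B$ is Lebesgue non-measurable?

We will prove that ZFC does not decide this, provided ZFC is consistent. Under CH the answer is yes for every $A$. After adding at least $\aleph_2$ Cohen reals to a model of CH, the answer is no, and $A=\mathbb L$ is a counterexample: $\mathbb L+B$ is null or conull for *every* $B$.

## Singletons, the rationals, the Cantor set

**One point.** If $A=\{a\}$, let $B$ be a Vitali set. Then $A+B$ is a translate of $B$.

**The rationals.** If $A=\mathbb Q$, a Vitali set is a bad choice: it meets every coset of $\mathbb Q$, so $\mathbb Q+B_0=\mathbb R$. To find a good $B$ we use a lemma that will return twice.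

**Lemma 1.** If $Y,P\subseteq\mathbb R$ are measurable with positive measure, there is a rational $t$ with $(Y+t)\cap P\ne\emptyset$.

*Proof.* Shrink to $Y_0\subseteq Y$ and $P_0\subseteq P$ of finite positive measure. Let $f(t)=\lambda((Y_0+t)\cap P_0)=\int 1_{Y_0}(u-t)1_{P_0}(u)\,du$. Since translation is continuous in $L^1$, $f$ is continuous. By Tonelli, $\int f(t)\,dt=\lambda(Y_0)\lambda(P_0)>0$. So $f$ is positive somewhere, hence on an open set, hence at some rational $t$. $\square$

Two consequences:

* If $Y$ is measurable and $Y+\mathbb Q=Y$, then $Y$ is null or conull. Otherwise apply Lemma 1 to $Y$ and $P=\mathbb R\setminus Y$: some rational $t$ has $(Y+t)\cap P\neq\emptyset$, while $Y+t=Y$. In particular, if $A+\mathbb Q=A$, then $A+B$ is measurable exactly when it is null or conull.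
* If $F$ is closed with $\lambda(F)>0$, then $F+\mathbb Q$ is conull.

Back to $A=\mathbb Q$. Take a Hamel basis of $\mathbb R$ over $\mathbb Q$ containing $1$ and another element $h$, and let $B$ be the $\mathbb Q$-span of all basis elements except $h$. Then $\mathbb Q+B=B$. Since $\mathbb R=\bigcup_{q\in\mathbb Q}(B+qh)$, the set $B$ is nonnull, and so is its complement, which contains $B+h$. If $B$ were measurable, it would be null or conull by the first consequence. So $\mathbb Q+B=B$ is non-measurable.

**The Cantor set.** If $B$ is countable, $C+B$ is null. If $B=C$, then $C+B=[0,2]$. A good $B$ must lie between, and neither explicit choice gives one. We need a construction that keeps $A+B$ large and its complement large at the same time.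

## A Bernstein recursion, and the condition it needs

The sensible first approach is to list all closed sets of positive measure and, one set at a time, put one point of it into $A+B$ and promise one point of it to the complement. At each stage the two choices must avoid fewer than $\mathfrak c$ translates of $A$ (up to reflection). So the recursion needs precisely this:

> **(C)** No closed set of positive measure is covered by fewer than $\mathfrak c$ translates of $A$.

*Example.* A singleton satisfies (C), because closed sets of positive measure have $\mathfrak c$ elements (see Lemma 6 below). The set $A=\mathbb R$ does not satisfy it.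

**Lemma 2 (ZFC).** If $A\neq\emptyset$ satisfies (C), there is $B$ such that $A+B$ and its complement both meet every closed set of positive measure. In particular $A+B$ is non-measurable, and so is $(A+B)\cap T$ for every measurable $T$ with $\lambda(T)>0$.

*Proof.* A closed set is determined by the rational intervals it misses, so there are at most $\mathfrak c$ closed sets. The sets $[0,y]$ show that $\mathfrak c$ of them have positive measure. Let $\{F_\alpha:\alpha<\mathfrak c\}$ enumerate the closed sets of positive measure and fix $a_0\in A$. Choose recursively
$$b_\alpha\in(F_\alpha-a_0)\setminus\bigcup_{\beta<\alpha}(x_\beta-A),\qquad x_\alpha\in F_\alpha\setminus\bigcup_{\beta\le\alpha}(A+b_\beta).$$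

*The choice of $b_\alpha$ is possible.* Otherwise $F_\alpha-a_0\subseteq\bigcup_{\beta<\alpha}(x_\beta-A)$. Multiply by $-1$: $a_0-F_\alpha\subseteq\bigcup_{\beta<\alpha}(A-x_\beta)$. Now $a_0-F_\alpha$ is closed of positive measure and is covered by $|\alpha|<\mathfrak c$ translates of $A$, contradicting (C).

*The choice of $x_\alpha$ is possible.* Otherwise $F_\alpha$ is covered by $|\alpha+1|<\mathfrak c$ translates of $A$.

Put $B=\{b_\alpha:\alpha<\mathfrak c\}$. We claim $x_\alpha\notin A+b_\beta$ for all $\alpha,\beta$. For $\beta\le\alpha$ this is the choice of $x_\alpha$. For $\beta>\alpha$ the choice of $b_\beta$ gives $b_\beta\notin x_\alpha-A$, which says the same. So no $x_\alpha$ is in $A+B$. Hence $F_\alpha$ contains $a_0+b_\alpha\in A+B$ and $x_\alpha\notin A+B$.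

Let $T$ be measurable with $\lambda(T)>0$. No closed set of positive measure is contained in $A+B$ or in its complement, so $(A+B)\cap T$ and $T\setminus(A+B)$ both have inner measure $0$. If one of them were measurable, so would be the other; both would be null, and then so would $T$. $\square$

**Theorem 1.** If $\operatorname{cov}(\mathcal N)=\mathfrak c$ (in particular under CH or MA), then for every nonempty null $A$ there is $B$ with $A+B$ non-measurable.

*Proof.* We verify (C). Suppose a closed $F$ with $\lambda(F)>0$ is covered by a family $\mathcal T$ of fewer than $\mathfrak c$ null sets. By the second consequence of Lemma 1, $F+\mathbb Q$ is conull. So $\mathbb R$ is covered by the null set $\mathbb R\setminus(F+\mathbb Q)$ together with the null sets $N+q$ ($N\in\mathcal T$, $q\in\mathbb Q$). There are at most $|\mathcal T|\cdot\aleph_0+1<\mathfrak c=\operatorname{cov}(\mathcal N)$ of these, a contradiction. Translates of $A$ are null, so (C) holds, and Lemma 2 applies. $\square$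

Without CH the recursion runs past stage $\omega_1$, and it stops at the first stage where the earlier translates cover $F_\alpha$. The next section shows that this can really happen: in the Cohen model, $\aleph_1<\mathfrak c$ translates of $\mathbb L$ cover $\mathbb R$.

## Cohen reals and coded sets

Let $V\models\mathrm{ZFC}+\mathrm{CH}$, let $\kappa\ge\aleph_2$ be a cardinal of $V$, and let $\mathbb P=\mathrm{Fn}(\kappa\times\omega,\omega)$ be the set of finite partial functions from $\kappa\times\omega$ to $\omega$, where larger functions are stronger. Let $G$ be $\mathbb P$-generic over $V$. The $\xi$-th generic function is $c_\xi(k)=(\bigcup G)(\xi,k)$.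

*Example.* For $\xi\ne\eta$ the conditions $q$ with $q(\xi,k)\ne q(\eta,k)$ (both defined) for some $k$ are dense, so $c_\xi\neq c_\eta$. Hence in $V[G]$ we have $\mathfrak c\ge\kappa\ge\aleph_2$.

For $S\subseteq\kappa$ in $V$ let $G_S=G\cap\mathrm{Fn}(S\times\omega,\omega)$. We identify a real number with its set of rational lower bounds, hence with a subset of $\omega$. A *nice name* for a subset of $\omega$ is a name $\bigcup_n\{\check n\}\times A_n$ with each $A_n$ an antichain. Its *support* is the set of $\xi<\kappa$ mentioned by conditions in the $A_n$. We use these standard facts.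

* **(F1)** $\mathbb P$ is ccc. So it preserves cardinals, and each $Z\subseteq\kappa$ in $V[G]$ with $|Z|\le\mu$, $\mu$ an infinite cardinal, is contained in a set of $V$ of size at most $\mu$.
* **(F2)** For $S,T\in V$: $V[G_{S\cup T}]=V[G_S][G_{T\setminus S}]$, and $G_{T\setminus S}$ is $\mathrm{Fn}((T\setminus S)\times\omega,\omega)$-generic over $V[G_S]$.
* **(F3)** Every real of $V[G]$ has a nice name. By ccc its support is countable, so the real lies in $V[G_T]$ for a countable $T\in V$. Every real of $V[G_S]$ has a nice $\mathrm{Fn}(S\times\omega,\omega)$-name.
* **(F4)** If $|S|\le\aleph_1$, there are at most $\aleph_1$ nice $\mathrm{Fn}(S\times\omega,\omega)$-names for reals: there are at most $\aleph_1^{\aleph_0}=\aleph_1$ countable antichains by CH, and at most $\aleph_1^{\aleph_0}=\aleph_1$ sequences of them. So $V[G_S]\models\mathrm{CH}$.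
* **(F5)** The forcing theorem, the definability of forcing in the ground model, and the maximal principle: if $p\Vdash\exists y\,\varphi(y)$, then there is a name $\dot y$ with $p\Vdash\varphi(\dot y)$.

**Definition (code of a closed set).** A set $\mathcal I$ of rational open intervals codes the closed set $\mathbb R\setminus\bigcup\mathcal I$, computed in whichever model we are in. Likewise $\mathcal I$ codes the open set $\bigcup\mathcal I$.

*Example.* $\{(-n,0),(1,n+1):n\ge1\}$ codes $[0,1]$. Read in $V$ it is $[0,1]^V$; read in $V[G]$ it is $[0,1]^{V[G]}$, which has new points.

**Definition (null code).** A null code $r$ is a sequence of sets of rational open intervals whose unions $O_{r,k}$ satisfy $\lambda(O_{r,k})\le2^{-k}$. It codes the null set $N_r=\bigcap_kO_{r,k}$.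

*Example.* For a countable set $\{y_i:i\in\omega\}$, let $O_{r,k}$ be the union of rational intervals around $y_i$ of length at most $2^{-k-i-1}$. Then $\{y_i:i\in\omega\}\subseteq N_r$.

Every null set of a model is contained in $N_r$ for some null code $r$ of that model, by the definition of outer measure. Codes are themselves coded by subsets of $\omega$, so (F3) and (F4) apply to them. We need the following absoluteness between transitive models $M\subseteq M'$ containing the objects mentioned.

* **(A1)** "$[u,v]\subseteq J_1\cup\dots\cup J_l$", for open intervals $J_i$. This holds if and only if $u$ and every right endpoint of a $J_i$ lying in $[u,v]$ belongs to the union: if some point of $[u,v]$ is uncovered, the least uncovered point is $u$ or a right endpoint. So only the order of finitely many reals matters.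
* **(A2)** "$y\in F$" for a coded closed $F$, "$y\in N_r$", and "$r$ is a null code". The first two only ask which rational intervals contain $y$. The third says that all finite subunions of $O_{r,k}$ have measure at most $2^{-k}$. In particular $F^{M'}\cap M=F^M$.
* **(A3)** Let $F$ be coded by $\mathcal I\in M$, let $b\in M$, and let $I$ be a rational open interval. If $I\cap(b+F)=\emptyset$ in $M$, then the same holds in $M'$. Indeed, in $M$ each closed rational $[u,v]\subseteq I$ is covered by the intervals $J+b$, $J\in\mathcal I$, hence by finitely many of them by compactness. By (A1) this stays true in $M'$, and in $M'$ the interval $I$ is the union of such $[u,v]$.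

A single Cohen function yields two objects that we need.

**Lemma 3 (a Cohen point).** From each $c:\omega\to\omega$ one can define a real $z(c)\in(0,1)$ such that, if $W=V[G_S]$ with $S\in V$ and $\xi\in\kappa\setminus S$, then $z_\xi:=z(c_\xi)$ belongs to every dense open set with code in $W$.

*Proof.* Let $(I_j)_{j\in\omega}\in V$ enumerate the rational open intervals. Put $J_0=(0,1)$. Let $J_{k+1}=I_{c(k)}$ if the closure of $I_{c(k)}$ is contained in $J_k$ and its length is at most half that of $J_k$; otherwise let $J_{k+1}$ have the center of $J_k$ and half its length. The closures of the $J_k$ shrink to one point $z(c)$, and $z(c)\in\overline{J_{k+1}}\subseteq J_k$ for each $k$. Note that $J_n$ depends only on $c(0),\dots,c(n-1)$.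

Let $\mathcal I\in W$ have dense union. Density only says that every rational interval meets some $I\in\mathcal I$, so it is absolute. In $W$, let $D$ be the set of $s\in\mathrm{Fn}(\omega,\omega)$ with domain some $n$ for which $J_n$, computed from $s$, is contained in some $I\in\mathcal I$. *$D$ is dense:* extend a given condition to $s_1$ with domain some $n$. Then $J_n$ meets some $I\in\mathcal I$ in a nonempty open interval. Choose $j$ with $\overline{I_j}\subseteq J_n\cap I$ and $I_j$ at most half as long as $J_n$. Then $s_1\cup\{(n,j)\}$ is in $D$. Since $c_\xi$ is $\mathrm{Fn}(\omega,\omega)$-generic over $W$ by (F2), it extends some $s\in D$, so $z_\xi\in J_n\subseteq I$ for the corresponding $n$ and $I$. $\square$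

**The recursion stops here.** In $V[G]$ we have $\mathbb R=\bigcup_{\xi<\omega_1}(\mathbb L+z_\xi)$, so $\mathbb L$ fails (C). Let $x$ be real, $x\in V[G_T]$ with $T$ countable, and pick $\xi\in\omega_1\setminus T$. For each $m$ the set $x-U_m$ is dense open; its code, consisting of the rational intervals contained in one of the intervals with center $x-p/q$ and radius $q^{-m}$, is in $V[G_T]$. For each rational $r$ the set $\mathbb R\setminus\{x-r\}$ is dense open with a code in $V[G_T]$. By Lemma 3, $z_\xi$ is in all these sets, so $x-z_\xi\in\mathbb L$.

Failure of (C) does not yet say that *every* $B$ fails, so we now have to look at arbitrary $B$.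

**Lemma 4 (one null set for all old closed null sets).** Let $W=V[G_S]$ with $S\in V$ and $\xi\in\kappa\setminus S$. In $V[G]$ there is a null set $N^*$ containing every closed set whose code is in $W$ and which is null in $W$.

*Proof.* Let $(O_j)_{j\in\omega}\in V$ enumerate the finite unions of rational open intervals. Write $c=c_\xi$. Put $H_k=O_{c(k)}$ if $\lambda(O_{c(k)})<2^{-k}$, and $H_k=\emptyset$ otherwise. Let $N^*=\bigcap_m\bigcup_{k\ge m}H_k$. It is null, since $\lambda(\bigcup_{k\ge m}H_k)\le 2^{1-m}$.

Let $P$ be closed with code $\mathcal I\in W$, null in $W$, and let $m\in\omega$. In $W$ let $\mathcal J_k$ be the set of $j$ with $\lambda(O_j)<2^{-k}$ and $P\cap[-m,m]\subseteq O_j$. Since $P\cap[-m,m]$ is compact and null in $W$, each $\mathcal J_k$ is nonempty.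

*If $j\in\mathcal J_k$, then $P\cap[-m,m]\subseteq O_j$ also in $V[G]$.* In $W$, $[-m,m]\subseteq O_j\cup\bigcup\mathcal I$, so by compactness $[-m,m]\subseteq O_j\cup I_1\cup\dots\cup I_l$ with $I_i\in\mathcal I$. By (A1) this holds in $V[G]$, where $P$ is disjoint from each $I_i$.

*For infinitely many $k$ we have $c(k)\in\mathcal J_k$.* For each $n$, the set of $s\in\mathrm{Fn}(\omega,\omega)$ with $s(k)\in\mathcal J_k$ for some $k\ge n$ in the domain of $s$ belongs to $W$, and it is dense: choose $k\ge n$ outside the domain and any value in $\mathcal J_k$. Apply genericity of $c$ over $W$.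

So in $V[G]$, $P\cap[-m,m]\subseteq H_k$ for infinitely many $k$, that is, $P\cap[-m,m]\subseteq N^*$. As $m$ was arbitrary, $P\subseteq N^*$. $\square$

## Possible positions of a point that misses a sum

We now aim at this theorem.

**Theorem 2.** Let $V\models\mathrm{ZFC}+\mathrm{CH}$, let $\kappa\ge\aleph_2$ be a cardinal of $V$, let $\mathbb P=\mathrm{Fn}(\kappa\times\omega,\omega)$, and let $G$ be $\mathbb P$-generic over $V$. In $V[G]$, let $A$ be any $G_\delta$ set with $A+\mathbb Q=A$ (e.g. $A=\mathbb L$). Then for every $B\subseteq\mathbb R$, $A+B$ is null or conull. In particular it is Lebesgue measurable.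

Suppose $A=\mathbb L$, and that both $\mathbb L+B$ and $X=\mathbb R\setminus(\mathbb L+B)$ are nonnull. A first approach: fix an intermediate model $W$ containing some $b\in B$, and look for $x\in X$ that is Cohen over $W$, meaning that $x$ lies in every dense open set coded in $W$. For such an $x$ the argument above gives $x\in\mathbb L+b$, a contradiction. This stops at a precise point. Every real that is Cohen over $W$ lies in $\mathbb L$ itself, since $\mathbb L$ is a countable intersection of dense open sets coded in $W$. So the set of reals Cohen over $W$ is *null*, and the assumption that $X$ is nonnull does not provide a single one.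

All that nonnullness of $X$ provides is an $x\in X$ outside one prescribed null set, and we will prescribe $N^*$. The idea is then to argue with the closed set of positions that $x$ could have. Write $\mathbb R\setminus A=\bigcup_nF_n$ with $F_n$ closed. If $b\in B\cap W$, then $x-b\in F_n$ for some $n$. The point $x$ comes from a *countable* forcing over $W$, and some condition $q$ forces this. If $P_q$ is the closed set of positions of $x$ that $q$ allows, then $P_q\subseteq b+F_n$. So only countably many closed sets $E_{q,n}=\{b:P_q\subseteq b+F_n\}$ of $W$ are needed to capture all $b\in B\cap W$. The following lemma plays $P_q$ against $A+E_{q,n}$.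

**Lemma 5 (ZFC).** Let $A$ be Borel with $A+\mathbb Q=A$, let $F$ be closed with $A\cap F=\emptyset$, let $P$ be closed, and let $E=\{b:P\subseteq b+F\}$. Then $E$ is closed, $(A+E)\cap P=\emptyset$, and at least one of $A+E$, $P$ is null.

*Proof.* If $b_k\in E$, $b_k\to b$ and $y\in P$, then $y-b_k\in F$ for all $k$, so $y-b\in F$. Hence $b\in E$, and $E$ is closed.

If $a\in A$, $e\in E$ and $a+e\in P$, then $a+e\in e+F$, so $a\in F$, contradicting $A\cap F=\emptyset$.

The set $Y=A+E$ is the image of the Borel set $A\times E$ under addition, so it is analytic, hence measurable. Suppose $\lambda(Y)>0$ and $\lambda(P)>0$. By Lemma 1 there is a rational $t$ with $(Y+t)\cap P\ne\emptyset$. Since $A+t=A$, we have $Y+t=Y$. So $Y\cap P\neq\emptyset$, which was just excluded. $\square$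

*Example.* Take $A=\mathbb L$ and $F=P=\mathbb Z$. Then $E=\mathbb Z$, and $A+E=\mathbb L$ misses $\mathbb Z$; here both sets are null.

## Proof of Theorem 2

Work with $A$ as in the theorem, and in $V[G]$ write $\mathbb R\setminus A=\bigcup_nF_n$ with $F_n$ closed.

**Step 0: put the codes of the $F_n$ into the ground model.** The sequence of codes is coded by a real, so it lies in $V[G_T]$ for some countable $T\in V$. By (F4), $V[G_T]\models\mathrm{CH}$; cardinals are preserved, so $\kappa\geq\aleph_2$ there. By (F2), $V[G]$ is a generic extension of $V[G_T]$ by $\mathrm{Fn}((\kappa\setminus T)\times\omega,\omega)$, which is isomorphic to $\mathbb P$. So we may replace $V$ by $V[G_T]$ and assume that the codes of the $F_n$ are in $V$.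

For an intermediate model $W=V[G_S]$ put $A^W=A\cap W$. By (A2), $A^W=\mathbb R^W\setminus\bigcup_nF_n^W$. So in $W$ the set $A^W$ is Borel and disjoint from each $F_n^W$. Also $A^W+\mathbb Q=A^W$, because $A+\mathbb Q=A$.

Suppose, toward a contradiction, that in $V[G]$ both $A+B$ and $X=\mathbb R\setminus(A+B)$ are nonnull. Fix a name $\dot B$ for $B$ and $p\in G$ forcing this.

**Step 1: find a model of size $\aleph_1$ that sees that $A+B$ is nonnull.** We claim: *there is $S\in V$, $|S|=\aleph_1$, such that with $W=V[G_S]$, for every null code $r\in W$ there are $a\in A\cap W$ and $b\in B\cap W$ with $a+b\notin N_r$.*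

Work in $V$. Let $S'\subseteq\kappa$ have size $\aleph_1$. By (F4) there are at most $\aleph_1$ nice $\mathrm{Fn}(S'\times\omega,\omega)$-names $\dot r$ for reals. Consider one. Since $p$ forces $A+\dot B$ to be nonnull, hence not contained in a null set, $p$ forces: if $\dot r$ is a null code, then there are $a\in A$, $b\in\dot B$ with $a+b\notin N_{\dot r}$. By the maximal principle there are names $\dot a,\dot b$ for reals such that $p$ forces: if $\dot r$ is a null code, then $\dot a\in A$, $\dot b\in\dot B$ and $\dot a+\dot b\notin N_{\dot r}$. We may take $\dot a,\dot b$ nice, with countable supports. Choose such a pair for every $\dot r$, and let $S''\supseteq S'$ contain all their supports, with $|S''|=\aleph_1$.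

Start with $S_0=\omega_1$, put $S_{i+1}=(S_i)''$, take unions at limits $i<\omega_1$, and let $S=\bigcup_{i<\omega_1}S_i$. Then $|S|=\aleph_1$. Let $r\in V[G_S]$ be a null code. By (F3) it has a nice name with countable support contained in $S$. The $S_i$ increase and $\omega_1$ has uncountable cofinality, so the support is contained in some $S_i$. The pair $\dot a,\dot b$ chosen for this name has supports in $S_{i+1}$, so the values $a,b$ are in $V[G_{S_{i+1}}]\subseteq W$. Since $p\in G$, we have $a\in A$, $b\in B$ and $a+b\notin N_r$.

We have not claimed that the set $B\cap W$ is an element of $W$. Below we only use its elements, one at a time.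

**Step 2: choose $x$ and describe its possible positions inside $W$.** Since $|S|=\aleph_1<\kappa$, pick $\xi\in\kappa\setminus S$ and let $N^*$ be the null set of Lemma 4 for $W$ and $\xi$. As $X$ is nonnull, there is $x\in X\setminus N^*$. By (F3), $x\in V[G_T]$ for some countable $T\in V$. By (F2), $x\in V[G_{S\cup T}]=W[H]$, where $H=G_{T\setminus S}$ is generic over $W$ for the **countable** poset $\mathbb C=\mathrm{Fn}((T\setminus S)\times\omega,\omega)$. Let $\dot x\in W$ be a $\mathbb C$-name for $x$, forced by every condition to be a real.

In $W$, for $q\in\mathbb C$ and $n\in\omega$, define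
$$P_q=\mathbb R\setminus\bigcup\{I\text{ rational open interval}: q\Vdash\dot x\notin I\},\qquad E_{q,n}=\{b\in\mathbb R:P_q\subseteq b+F_n\}.$$
The code of $P_q$ is in $W$ by definability of forcing.

*Example.* If $\dot x$ names an element $x$ of $W$, then $P_q=\{x\}$ for all $q$. If $\dot x$ names the Cohen point $z_\eta$ of Lemma 3, with $\eta\in T\setminus S$, then $P_\emptyset=[0,1]$. Indeed $z_\eta\in(0,1)$ is forced. If $I$ meets $(0,1)$, then the density argument of Lemma 3 gives a condition forcing $\dot x\in I$. So the removed intervals are exactly the rational open intervals disjoint from $(0,1)$, and their union is $\mathbb R\setminus[0,1]$.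

*If $q\in H$, then $x\in P_q$, where $P_q$ is read in $V[G]$.* Otherwise $x\in I$ for some $I$ with $q\Vdash\dot x\notin I$; but $q\in H$ gives $x\notin I$.

**Step 3: in $W$, the sets $A^W+E_{q,n}$ and $P_q$ cannot both be nonnull.** This is Lemma 5, applied inside $W$ to $A^W$, $F_n^W$, $P_q$ and $E_{q,n}$.

**Step 4: the countably many sets $E_{q,n}$ with $q\in H$ capture $B\cap W$.** We claim: *if $b\in B\cap W$, there are $q\in H$ and $n$ with $b\in E_{q,n}$.*

Since $x\in X$, we have $x\notin A+b$, so $x-b\notin A$ and $x-b\in F_n$ for some $n$. By (A2) this holds in $W[H]$. So some $q\in H$ forces $\dot x\in b+F_n$. We show $P_q\subseteq b+F_n$ in $W$. Let $y\in W$ be a real with $y\notin b+F_n$. Since $b+F_n$ is closed, there is a rational open interval $I\ni y$ with $I\cap(b+F_n)=\emptyset$ in $W$. By (A3) the same holds in every generic extension of $W$. So $q$, which forces $\dot x\in b+F_n$, forces $\dot x\notin I$. By the definition of $P_q$, $y\notin P_q$. Hence $P_q\subseteq b+F_n$, i.e. $b\in E_{q,n}$.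

**Step 5: collect the null sums into one null set and contradict the choice of $x$.** In $W$ let $K$ be the set of $(q,n)\in\mathbb C\times\omega$ for which $A^W+E_{q,n}$ is null. As $\mathbb C\times\omega$ is countable in $W$, the set
$$\bigcup_{(q,n)\in K}(A^W+E_{q,n})$$
is null in $W$, so in $W$ it is contained in $N_r$ for some null code $r\in W$. By Step 1 there are $a\in A\cap W$ and $b\in B\cap W$ with $a+b\notin N_r$. By Step 4 there are $q\in H$ and $n$ with $b\in E_{q,n}$. Then $a+b\in A^W+E_{q,n}$, and since $a+b\notin N_r$ we get $(q,n)\notin K$. So $A^W+E_{q,n}$ is not null in $W$, and by Step 3, $P_q$ is null in $W$. By Lemma 4, $P_q$ (read in $V[G]$) is contained in $N^*$. But $q\in H$, so $x\in P_q\subseteq N^*$ by Step 2. This contradicts $x\notin N^*$. $\blacksquare$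

Each hypothesis has its place. CH in $V$ makes Step 1 close off at size $\aleph_1$; $\kappa\ge\aleph_2$ leaves a coordinate $\xi$ outside $S$; countability of $\mathbb C$ is used in Step 5; $A$ being $G_\delta$ gives the closed $F_n$; and $A+\mathbb Q=A$ is used in Lemma 5.

## Independence from ZFC

**Theorem 3.** If ZFC is consistent, the statement "for every nonempty null $A\subseteq\mathbb R$ there is $B\subseteq\mathbb R$ with $A+B$ non-measurable" is neither provable nor refutable in ZFC. It holds under CH. It fails in the Cohen model, where $A=\mathbb L$ is a counterexample.

*Proof.* If ZFC is consistent, so is ZFC + CH, and there the statement holds by Theorem 1. Starting from ZFC + CH, forcing with $\mathrm{Fn}(\omega_2\times\omega,\omega)$ shows that ZFC is consistent with the conclusion of Theorem 2. There $\mathbb L$ is a nonempty null $G_\delta$ set with $\mathbb L+\mathbb Q=\mathbb L$, and $\mathbb L+B$ is measurable for every $B$. $\square$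

## Sets that satisfy condition (C)

We return to Lemma 2 and ask which sets satisfy (C). One map serves in three of the proofs below.

**Lemma 6.** Let $F$ be compact with $\lambda(F)>0$, and let $\varphi(y)=\lambda(F\cap(-\infty,y])/\lambda(F)$. Then $\varphi$ is Lipschitz and $\varphi[F]=[0,1]$. In particular every closed set of positive measure has size $\mathfrak c$.

*Proof.* For $y<y'$ we have $0\le\varphi(y')-\varphi(y)\le(y'-y)/\lambda(F)$. So $\varphi$ is continuous, and it takes all values in $[0,1]$. Let $v=\varphi(y)$. If $y\in F$, we are done. If $y<\min F$, then $v=0=\varphi(\min F)$. If $y>\max F$, then $v=1=\varphi(\max F)$. Otherwise $y$ lies in a bounded complementary interval of $F$ whose left endpoint $u$ is in $F$, and $\varphi(u)=v$. For the last claim, a closed set of positive measure contains a compact one, which maps onto $[0,1]$. $\square$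

**Definition (dimensions).** A bounded set $E\subseteq\mathbb R$ has *upper box dimension* $<s$ only if, for all small $\varepsilon>0$, it is covered by at most $\varepsilon^{-s}$ intervals of length $\varepsilon$; the upper box dimension is the infimum of the $s$ for which such covers exist. A set has *packing dimension* $<1$ if and only if it is covered by countably many bounded sets whose upper box dimensions are bounded by some number $<1$. This is the textbook description of packing dimension by box dimension.

*Example.* The Cantor set is covered by $2^n$ intervals of length $3^{-n}$, and its upper box dimension is $\log2/\log3<1$. So its packing dimension is $<1$.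

**Theorem 4.** Let $A\ne\emptyset$. In each of the cases (i)–(iv) $A$ satisfies (C), hence there is $B$ such that $A+B$ and its complement both meet every closed set of positive measure.

* (i) $A$ is null and $\operatorname{cov}(\mathcal N)=\mathfrak c$.
* (ii) (ZFC) $|A|<\mathfrak c$.
* (iii) (ZFC) $A\subseteq\bigcup_{j\in\omega}A_j$, where for each $j$ there is $k_j\ge1$ such that $D_j=\{(t+a_1,\dots,t+a_{k_j}):t\in\mathbb R,\ a_i\in A_j\}$ is null in $\mathbb R^{k_j}$. In particular this holds if $A$ is a countable union of bounded sets of upper box dimension $<1$, e.g. if $A$ has packing dimension $<1$, such as Cantor's ternary set.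
* (iv) $A$ is contained in a countable union of closed null sets and $\operatorname{cov}(\mathcal M)=\mathfrak c$.

Moreover:

* (v) if there is a nonnull set of cardinality $<\operatorname{cov}(\mathcal N)$, then for any such set $B$ and any nonempty null $A$, $A+B$ is non-measurable.

*Proof.* In (i)–(iv), a closed set of positive measure contains a compact one. So for (C) it suffices to consider compact $F$ with $\lambda(F)>0$. Let $\varphi$ be as in Lemma 6.

**(i): null covers.** This was verified in the proof of Theorem 1.

**(ii): counting points.** The union of $\mu<\mathfrak c$ translates of $A$ has size at most $\mu\cdot|A|$, which is finite or equal to the larger factor (or $0$), so less than $\mathfrak c=|F|$.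

**(iii): a set of $\mathfrak c$ points that translates of $A$ hardly meet.** We use Mycielski's theorem (*Algebraic independence and measure*, Fund. Math. 61 (1967), 165–169): if $N_j\subseteq[0,1]^{k_j}$ are null ($j\in\omega$), there is a perfect $P'\subseteq[0,1]$ such that no $k_j$-tuple of distinct points of $P'$ is in $N_j$, for any $j$.

The coordinatewise map $\varphi^{k_j}$ is Lipschitz on $\mathbb R^{k_j}$, so it maps null sets to null sets, and $N_j=\varphi^{k_j}[D_j\cap F^{k_j}]\subseteq[0,1]^{k_j}$ is null. Take $P'$ for these $N_j$. Since $\varphi[F]=[0,1]$, we can choose $\psi:P'\to F$ with $\varphi\circ\psi=\mathrm{id}$. Then $\psi$ is injective, and $P=\psi[P']\subseteq F$ has size $\mathfrak c$. If distinct points $\psi(y_1),\dots,\psi(y_{k_j})$ of $P$ formed a tuple in $D_j$, its image $(y_1,\dots,y_{k_j})$ would be in $N_j$ with distinct entries in $P'$, which is excluded.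

If a translate $A_j+t$ contained $k_j$ distinct points of $P$, they would form a tuple in $D_j$. So each translate of $A_j$ contains fewer than $k_j$ points of $P$, and each translate of $A$ contains at most countably many points of $P$. Hence $\mu<\mathfrak c$ translates of $A$ contain at most $\mu\cdot\aleph_0<\mathfrak c$ points of $P$, so they do not cover $P$, let alone $F$.

*The "in particular" part.* Let $A_j$ be bounded with upper box dimension $<s<1$, and choose $k=k_j>1/(1-s)$. For small $\varepsilon$ cover $A_j$ by at most $\varepsilon^{-s}$ intervals of length $\varepsilon$, and cover $[-m,m]$ by at most $2m/\varepsilon+1$ intervals of length $\varepsilon$. The sum of two intervals of length $\varepsilon$ is contained in an interval of length $2\varepsilon$. So the part of $D_j$ with $|t|\le m$ is covered by at most $(2m/\varepsilon+1)\varepsilon^{-ks}$ cubes of side $2\varepsilon$. Their total volume is at most $2^k(2m+\varepsilon)\,\varepsilon^{k(1-s)-1}\to0$ as $\varepsilon\to0$. So each such part is null, and $D_j$ is the union over $m$. A set of packing dimension $<1$ is covered by countably many such $A_j$. For the Cantor set, $k=3$ works: with $\varepsilon=3^{-n}$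 the count is at most $(2m3^n+1)8^n$ cubes of volume $8\cdot27^{-n}$, and $(24/27)^n\to0$.

**(iv): turning null into nowhere dense.** Let $A\subseteq\bigcup_jK_j$ with $K_j$ closed null, and suppose $F$ is covered by the translates $A+t$, $t\in\Theta$, with $|\Theta|<\mathfrak c$. For each $j$ and $t$ the set $F\cap(K_j+t)$ is compact and null. Its image under the Lipschitz map $\varphi$ is compact and null, hence closed with empty interior, hence nowhere dense. Since $\varphi[F]=[0,1]$, these images cover $[0,1]$. Their integer translates cover $\mathbb R$ by at most $|\Theta|\cdot\aleph_0<\mathfrak c=\operatorname{cov}(\mathcal M)$ nowhere dense sets, a contradiction.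

**(v): a small nonnull set.** Let $B$ be nonnull with $|B|<\operatorname{cov}(\mathcal N)$, and let $A$ be nonempty null. Then $A+B$ contains a translate of $B$, so it is nonnull. It is a union of $|B|$ null sets. If it contained a closed set $F$ with $\lambda(F)>0$, then, as in the proof of Theorem 1, $\mathbb R$ would be covered by $|B|\cdot\aleph_0+1<\operatorname{cov}(\mathcal N)$ null sets (recall that $\operatorname{cov}(\mathcal N)$ is uncountable), a contradiction. So $A+B$ has inner measure $0$ and positive outer measure, and is non-measurable.

In cases (i)–(iv) Lemma 2 gives $B$. $\square$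

## Both behaviors in one Cohen model

**Theorem 5.** In the setting of Theorem 2 assume also $\kappa^\omega=\kappa$ in $V$. Then in $V[G]$, $\mathfrak c=\kappa$, and for nonempty null $A$:

* (a) if $A$ is contained in a countable union of closed null sets, there is $B$ such that $A+B$ and its complement meet every closed set of positive measure;
* (b) if $A$ is a $G_\delta$ set with $A+\mathbb Q=A$, then $A+B$ is null or conull for every $B$.

*Proof.* Part (b) is Theorem 2.

**Step 1: $\mathfrak c=\kappa$ in $V[G]$.** The functions $c_\xi$, $\xi<\kappa$, are distinct, so $\mathfrak c\ge\kappa$. Since $|\mathbb P|=\kappa$ and antichains are countable, there are at most $\kappa^\omega=\kappa$ antichains and at most $\kappa^\omega=\kappa$ nice names for reals, so $\mathfrak c\le\kappa$.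

**Step 2: $\operatorname{cov}(\mathcal M)=\kappa$ in $V[G]$.** We have $\operatorname{cov}(\mathcal M)\le\mathfrak c=\kappa$. Let fewer than $\kappa$ meager sets be given. Each is contained in a countable union of closed nowhere dense sets, so in total we have closed nowhere dense sets $P_i$, $i<\mu$, with $\mu<\kappa$ an infinite cardinal. The code of each $P_i$ has a nice name with countable support. The union of these supports is, in $V[G]$, a subset of $\kappa$ of size at most $\mu$, so by (F1) it is contained in some $S\in V$ with $|S|\le\mu<\kappa$. All the codes are in $V[G_S]$. Pick $\xi\in\kappa\setminus S$. The complement of each $P_i$ is a dense open set with code in $V[G_S]$, so by Lemma 3 it contains $z_\xi$. Thus $z_\xi\notin\bigcup_{i<\mu}P_i$, and the given sets do not cover $\mathbb R$.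

**Step 3: part (a).** By Steps 1 and 2, $\operatorname{cov}(\mathcal M)=\mathfrak c$, so Theorem 4(iv) applies. $\square$

**Remark 1 (values of the continuum).** The cardinal $\kappa$ was arbitrary. So the negative answer is consistent with any value $\mathfrak c=\kappa\ge\aleph_2$ such that $\kappa^\omega=\kappa$ in a model of CH. It is never consistent with $\mathfrak c=\aleph_1$, which is CH, by Theorem 1. By Theorem 1 under MA, the positive answer is also consistent with large $\mathfrak c$.

**Remark 2 (dimension).** By Theorem 4(iii), replacing "null" by "of packing dimension $<1$" gives a positive theorem of ZFC. By Theorem 2, replacing it by "of Hausdorff dimension $0$" does not, because $\mathbb L$ has Hausdorff dimension $0$. To check this, let $s>0$ and $ms\ge3$. The cover of $\mathbb L\cap[-M,M]$ used to show nullity consists of intervals of length at most $2\cdot2^{-m}$, and the sum of the $s$-th powers of their lengths is at most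
$$(2M+3)\,2^s\sum_{q\ge2}q^{1-ms}\le(2M+3)\,2^s\,2^{3-ms}\sum_{q\ge2}q^{-2},$$
which tends to $0$ as $m\to\infty$. So $\mathbb L\cap[-M,M]$ has $s$-dimensional Hausdorff measure $0$ for every $s>0$ and every $M$.

**Remark 3 (what is not covered).** Theorem 5 makes no statement about null sets of the Cohen model that fall under neither (a) nor (b).
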